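# A Hausdorff space with a $G_\delta$-diagonal and more than $e(X)^{\Delta(X)}$ points

## 1. The bound $e(X)^{\Delta(X)}$ on discrete, compact and metrizable spaces

Here is a bound that looks right. If all closed discrete subsets of a $T_1$ space $X$ are small, and if the diagonal of $X$ is cut out by few open sets, then $X$ should have few points:
$$|X|\le e(X)^{\Delta(X)}\quad\text{for every } T_1 \text{ space } X. \tag{1}$$
Whether (1) holds is asked in D. Basile, A. Bella, and G. J. Ridderbos, "Weak extent, submetrizability and diagonal degrees", arXiv:1112.0883 (2011). The first guess is yes. Let us fix the terms and test this guess.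

**Definition (extent).** The extent $e(X)$ is the supremum of the cardinalities of closed discrete subsets of $X$.

**Definition (diagonal degree).** For a $T_1$ space $X$, $\Delta(X)$ is the least cardinal $\kappa$ such that the diagonal $\Delta_X=\{(x,x):x\in X\}$ is the intersection of $\kappa$ many open subsets of $X^2$; we then say that $X$ has a $G_\kappa$-diagonal. A $G_\omega$-diagonal is also called a $G_\delta$-diagonal.

As usual, both cardinals are taken to be at least $\aleph_0$. A set $D$ is closed and discrete exactly when it has no accumulation point, that is, no point $x\in X$ all of whose neighborhoods meet $D\setminus\{x\}$. In a $T_1$ space, if every point of $X$ has a neighborhood containing at most one point of $D$, then $D$ is closed discrete: a point $x\notin D$ has a neighborhood meeting $D$ in at most one point, and that point can be removed from the neighborhood.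

**Example (one-point compactification).** Let $A(\tau)$ be the one-point compactification of the discrete space of infinite size $\tau$, with point at infinity $\infty$. A closed discrete subset is compact and discrete, hence finite, so $e(A(\tau))=\aleph_0$. Moreover $\Delta(A(\tau))=\tau$. For $\le$: the off-diagonal part of $A(\tau)^2$ has $\tau$ points, points are closed, so the diagonal is the intersection of the $\tau$ complements of off-diagonal points. For $\ge$ only $\tau>\omega$ needs an argument. If $\Delta_{A(\tau)}=\bigcap_{i<\mu}G_i$ with $\mu\ge\omega$ and $G_i$ open, then the sections $\{y:(\infty,y)\in G_i\}$ are open sets containing $\infty$ with intersection $\{\infty\}$. Each omits only finitely many points, so $\tau\le\mu\cdot\omega=\mu$.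

Now we test (1).

*Discrete spaces.* If $X$ is discrete and infinite, then $e(X)=|X|$, so (1) holds.

*Spaces with $e(X)\le\Delta(X)$.* The inequality of Ginsburg and Woods says that every $T_1$ space satisfies
$$|X|\le 2^{e(X)\Delta(X)}. \tag{2}$$
If $e(X)\le\Delta(X)$, the right side is $2^{\Delta(X)}\le e(X)^{\Delta(X)}$, so (1) holds. This covers every space of countable extent, in particular every compact one, such as $A(\tau)$. A failure of (1) must have $\Delta(X)<e(X)$.

*Metrizable spaces.* Let $d$ be a metric for $X$. Then $\Delta(X)=\aleph_0$, by the open sets $\{(x,y):d(x,y)<2^{-n}\}$. For each $n$ let $M_n$ be a maximal set of points at pairwise distances at least $2^{-n}$. A ball of radius $2^{-n-1}$ contains at most one point of $M_n$, so $M_n$ is closed discrete and $|M_n|\le e(X)$. By maximality $\bigcup_nM_n$ is dense. Its size is at most $e(X)\cdot\omega=e(X)$, and each point of $X$ is the limit of a sequence from it, so $|X|\le e(X)^{\omega}$. So (1) holds here too, and it can be sharp. The countable power $\kappa^\omega$ of the discrete space of infinite size $\kappa$ has a base of size $\kappa$, so its closed discrete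 sets have size at most $\kappa$. The $\kappa$ sequences $(\alpha,0,0,\dots)$ form a closed discrete set. So $e=\kappa$ and $|X|=\kappa^\omega$.

Every test says yes. Nevertheless the answer is no.

**Theorem 1 (ZFC).** Let $\kappa$ be an infinite cardinal with $\kappa^\omega=\kappa$. There is a Hausdorff space $X$ with a $G_\delta$-diagonal (so $\Delta(X)=\aleph_0$), $e(X)\le\kappa$ and $|X|=\kappa^+$. Hence $e(X)^{\Delta(X)}\le\kappa^\omega=\kappa<|X|$.

For example, $\kappa=2^{\aleph_0}$ gives $|X|=(2^{\aleph_0})^+$ while $e(X)^{\Delta(X)}\le2^{\aleph_0}$.

## 2. Coding points by maximal separated sets, and one star too many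

The metric argument suggests a proof of (1): replace balls by members of open covers, and code a point by its neighbors in maximal separated sets. For a family $\mathcal U$ of subsets of $X$ and $A\subseteq X$, the star is $\mathrm{St}(A,\mathcal U)=\bigcup\{U\in\mathcal U:U\cap A\ne\emptyset\}$, and $\mathrm{St}(x,\mathcal U)=\mathrm{St}(\{x\},\mathcal U)$. For instance, if $\mathcal U$ is the family of open intervals of length $1$ in $\mathbb R$, then $\mathrm{St}(x,\mathcal U)=(x-1,x+1)$ and $\mathrm{St}(\mathrm{St}(x,\mathcal U),\mathcal U)=(x-2,x+2)$.

A $G_\tau$-diagonal is the same as a family of open covers $\mathcal U_i$ $(i<\tau)$ with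
$$\bigcap_{i<\tau}\mathrm{St}(x,\mathcal U_i)=\{x\}\quad\text{for all }x. \tag{3}$$
Indeed, given open $G_i$ with $\bigcap_iG_i=\Delta_X$, put $\mathcal U_i=\{U\text{ open}:U\times U\subseteq G_i\}$. This covers $X$ since $(x,x)\in G_i$, and if $y\in\mathrm{St}(x,\mathcal U_i)$ for all $i$, then $(x,y)\in\bigcap_iG_i$, so $y=x$. Conversely, given covers with (3), put $G_i=\bigcup_{U\in\mathcal U_i}U\times U$; then $(x,y)\in G_i$ if and only if $y\in\mathrm{St}(x,\mathcal U_i)$, so $\bigcap_iG_i=\Delta_X$.

The coding argument proves the following.

**Theorem 2 (rank 2 suffices).** Let $X$ be $T_1$, let $\tau$ be a cardinal and let $\{\mathcal U_i:i<\tau\}$ be open covers such that for all distinct $x,y$ there is $i$ with $y\notin\mathrm{St}(\mathrm{St}(x,\mathcal U_i),\mathcal U_i)$. Then $|X|\le e(X)^\tau$.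

*Proof.* By Zorn's lemma let $M_i\subseteq X$ be maximal such that each member of $\mathcal U_i$ contains at most one point of $M_i$. Since $\mathcal U_i$ is an open cover, every point has a neighborhood containing at most one point of $M_i$. As $X$ is $T_1$, $M_i$ is closed discrete, so $|M_i|\le e(X)$.

For each $x$ there is $f_x(i)\in M_i$ with $x\in\mathrm{St}(f_x(i),\mathcal U_i)$. If $x\in M_i$, take $f_x(i)=x$. If $x\notin M_i$, then by maximality some $U\in\mathcal U_i$ contains two points of $M_i\cup\{x\}$, and one of them must be $x$; let $f_x(i)$ be the other.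

Suppose $f_x=f_y$. For each $i$ the point $p=f_x(i)$ lies in $\mathrm{St}(x,\mathcal U_i)$, and some member of $\mathcal U_i$ contains both $p$ and $y$. So $y\in\mathrm{St}(\mathrm{St}(x,\mathcal U_i),\mathcal U_i)$ for every $i$, and therefore $x=y$. Hence $x\mapsto f_x$ is an injection into $\prod_{i<\tau}M_i$, which has size at most $e(X)^\tau$. $\square$

The argument stops working for a bare $G_\tau$-diagonal at its last step. Two points with the same code are joined through a third point $p$, so all we learn is that $y$ lies in the double star of $x$; condition (3) speaks only about the single star. The hypothesis of (3) is the rank-1 version, that of Theorem 2 the rank-2 version. Theorem 1 says that this one extra star is a real obstacle.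

## 3. The coloring hidden in a counterexample

To see what a counterexample must contain, look at a proof of (2) by the Erdős–Rado theorem $(2^\mu)^+\to(\mu^+)^2_\mu$. Let $\mu=e(X)\Delta(X)$ and suppose $|X|>2^\mu$. Let $\Delta_X=\bigcap_{i<\Delta(X)}G_i$ with $G_i$ open and, after intersecting with the transposed set, symmetric. Color $\{x,y\}$ by the least $i$ with $(x,y)\notin G_i$. There are a color $i$ and a set $H$ of size $\mu^+$ with $(x,y)\notin G_i$ for all distinct $x,y\in H$. Each point $z$ has an open neighborhood $U$ with $U\times U\subseteq G_i$, and $U$ contains at most one point of $H$. So $H$ is closed discrete of size greater than $e(X)$, a contradiction.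

Now let $\kappa^\omega=\kappa$ and $\lambda=\kappa^+$, and suppose $X$ is as in Theorem 1. Choose the $G_n$ symmetric and decreasing, and let $c(x,y)$ be the least $n$ with $(x,y)\notin G_n$. By the last part of the argument above, a set $D$ of size $\lambda$ with no pair in $G_n$ would be closed discrete. So
$$\text{for every } n \text{ and every } D\subseteq X \text{ with } |D|=\lambda \text{ there are distinct } x,y\in D \text{ with } c(x,y)\ge n. \tag{4}$$

Thus a coloring $c:[\lambda]^2\to\omega$ with (4) is unavoidable. Colorings of metric type cannot do it. Suppose $c(x,z)\ge\min\{c(x,y),c(y,z)\}$ always. Then "$x=y$ or $c(x,y)\ge n$" is an equivalence relation for each $n$. By (4) it has at most $\kappa$ classes, since otherwise representatives of $\lambda$ classes would violate (4). The map sending $x$ to the sequence of its classes is injective, because $c(x,y)$ is finite for $x\neq y$. So $\lambda\le\kappa^\omega=\kappa$, which is false. This is the extra star of Section 2 again: the coloring has to be far from transitive.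

From here to the end of Section 8, $\kappa$ is an infinite cardinal with $\kappa^\omega=\kappa$, and $\lambda=\kappa^+$. "Countable" means of size at most $\aleph_0$. We shall use:

- $\kappa=\kappa^\omega\ge2^\omega$, and $\mathrm{cf}(\kappa)>\omega$, since $\kappa^{\mathrm{cf}(\kappa)}>\kappa$ by König's theorem.
- If $\theta<\lambda$, then $\theta^\omega\le\kappa^\omega=\kappa<\lambda$.
- $\lambda^\omega=\lambda$: as $\lambda$ is regular and uncountable, every map $\omega\to\lambda$ is bounded, so there are at most $\lambda\cdot\kappa=\lambda$ of them.

## 4. Adding limit points: why one level and one-point blocks are not enough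

Suppose we have $\rho:[\lambda]^2\to\omega$ satisfying (4) on $\lambda$. Let us try to make a space of it.

First, (4) yields sequences. For each $k$ and each $D$ of size $\lambda$, some $p\in D$ satisfies $\rho(p,q)\ge k$ for $\lambda$ many $q\in D$; otherwise each $p\in D$ has at most $\kappa$ such partners, and we could choose recursively $\lambda$ points of $D$ with no such pair among them. Applying this repeatedly inside shrinking sets gives distinct $p_0,p_1,\dots\in D$ with $\rho(p_k,p_l)\ge k$ for $k<l$.

Let $L_0$ be a set of $\lambda$ isolated points, identified with $\lambda$. Call a sequence $s$ of distinct points of $L_0$ good if $\rho(s_k,s_l)\ge k$ for $k<l$. Take a maximal family of good sequences whose ranges have pairwise finite intersections, and for each $s$ in it add a point $q$ with basic neighborhoods $W_n(q)=\{q\}\cup\{s_k:k\ge n\}$. Put $W_n(x)=\{x\}$ for $x\in L_0$. The sets $G_n=\bigcup_xW_n(x)\times W_n(x)$ show that the diagonal is a $G_\delta$: two points $y,z\in L_0$ lie together in a $W_n(q)$ only if $\rho(y,z)\ge n$; $q$ and $s_k$ lie together only if $n\le k$; two new points never do. Every $D\subseteq L_0$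 of size $\lambda$ contains a good sequence, which by maximality meets the range of some member of the family in an infinite set, so $D$ has an accumulation point.

The attempt stops at the set $L_1$ of new points. It is closed discrete. It also has size at least $\lambda$: if the family had at most $\kappa$ members, the union of their ranges would have size at most $\kappa$, and its complement in $L_0$ would contain a good sequence disjoint from all of them, contradicting maximality. So the new level is itself a closed discrete set that is too large.

The natural response is to add limits of sequences from $L_1$, then from the next level, and so on $\omega$ times. Since $\lambda$ is regular and uncountable, any set of size $\lambda$ has $\lambda$ points in one level, so $\omega$ levels are enough. But (4) no longer is. A neighborhood of a limit of $(q_k)$ must contain, for almost every $k$, the point $q_k$ and a tail of its sequence. For the diagonal we want the coloring to be large between an entire countable set attached to $q_k$ and an entire countable set attached to $q_l$, for all $l>k$ at once. This calls for two things: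

- a coloring that is large on *products of countable blocks*, not only on single pairs (Section 5);
- a way to handle blocks that overlap. We shall make them a $\Delta$-system and arrange that all blocks look the same on the common root (Section 8).

## 5. Counting steps of walks: a coloring large on products of countable blocks

**Lemma 1.** There is $\rho:[\lambda]^2\to\omega$ such that for every family $\mathcal A$ of $\lambda$ pairwise disjoint nonempty countable subsets of $\lambda$ and every $n<\omega$,
$$\text{there are distinct } a,b\in\mathcal A \text{ with } \rho(\alpha,\beta)\ge n \text{ for all } \alpha\in a,\ \beta\in b. \tag{5}$$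

Only $\mathrm{cf}(\kappa)>\omega$ is used in the proof. The color $\rho(\alpha,\beta)$ will be the length of a descending walk from $\beta$ to $\alpha$. We recall two facts. For regular $\mu<\lambda$ the set $\{\delta<\lambda:\mathrm{cf}(\delta)=\mu\}$ is stationary in $\lambda$, because every club of $\lambda$ has a $\mu$-th limit stage, namely the supremum of its first $\mu$ elements, which has cofinality $\mu$. Fodor's lemma says that a function $f$ on a stationary set with $f(\delta)<\delta$ is constant on a stationary subset.

**Step 1: the clubs and the walks.** The purpose is to define $\rho$. Let $C_0=\emptyset$, $C_{\alpha+1}=\{\alpha\}$, and for limit $\alpha<\lambda$ let $C_\alpha$ be a club in $\alpha$ of order type $\mathrm{cf}(\alpha)$. Then $\mathrm{cf}(\alpha)\le\kappa$, and $\mathrm{cf}(\alpha)<\kappa$ if $\kappa$ is singular, since $\mathrm{cf}(\alpha)$ is regular.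

For $\alpha\le\beta<\lambda$ let $\beta_0=\beta$, and while $\beta_i>\alpha$ let $\beta_{i+1}=\min(C_{\beta_i}\setminus\alpha)$, the least element of $C_{\beta_i}$ that is at least $\alpha$. It exists: if $\beta_i=\xi+1$, then $\xi\ge\alpha$ is in $C_{\beta_i}$; if $\beta_i$ is a limit, then $C_{\beta_i}$ is unbounded in $\beta_i$. Also $\alpha\le\beta_{i+1}<\beta_i$, so the walk reaches $\alpha$ after finitely many steps. Let $\rho(\alpha,\beta)$ be the number of steps, with $\rho(\alpha,\alpha)=0$. For $\alpha<\beta$ this is the value of $\rho$ at the pair $\{\alpha,\beta\}$.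

*Example.* For $m<n<\omega$ we have $\rho(m,n)=n-m$. Take $C_\omega=\omega$ and $C_{\omega\cdot2}=\{\omega+n:n<\omega\}$. Then $\rho(m,\omega)=1$, and the walk from $\omega\cdot2$ to $m$ is $\omega\cdot2,\ \omega,\ m$, so $\rho(m,\omega\cdot2)=2$.

**Step 2: the bad points are few.** We want many $\delta$ such that walks from $\beta>\delta$ to points just below $\delta$ do not drop below $\delta$ in their first step. If $\sup(C_\beta\cap\delta)=\delta$, then for every $\alpha<\delta$ the first step does drop below $\delta$; we bound the set of such $\delta$.

If $\kappa$ is regular, let $S=\{\delta<\lambda:\mathrm{cf}(\delta)=\kappa\}$. If $\kappa$ is singular, let $S=\{\delta<\lambda:\mathrm{cf}(\delta)=\omega_1\}$. Then $S$ is stationary, and all its elements have uncountable cofinality (in the regular case because $\kappa=\mathrm{cf}(\kappa)>\omega$). For $\gamma<\lambda$ put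
$$B_\gamma=\{\delta\in S:\delta<\gamma,\ \sup(C_\gamma\cap\delta)=\delta\}.$$
We claim
$$|B_\gamma|<\kappa\quad\text{for every }\gamma<\lambda. \tag{6}$$
If $B_\gamma\neq\emptyset$, then $C_\gamma$ is infinite, so $\gamma$ is a limit. Suppose $\kappa$ is regular and $\delta\in B_\gamma$. Then $C_\gamma\cap\delta$ is cofinal in $\delta$, so it has order type at least $\mathrm{cf}(\delta)=\kappa$. Also $C_\gamma$ has elements $\ge\delta$. So $C_\gamma$ has order type greater than $\kappa$, a contradiction; hence $B_\gamma=\emptyset$. Suppose $\kappa$ is singular. Each $\delta\in B_\gamma$ is a limit of elements of $C_\gamma$ and $\delta<\gamma$, so $\delta\in C_\gamma$ because $C_\gamma$ is closed in $\gamma$. So $|B_\gamma|\le|C_\gamma|=\mathrm{cf}(\gamma)<\kappa$.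

**Step 3: gaining one step.** We show: if $\delta\in S$, $\delta<\beta$ and $\delta\notin B_\beta$, then there are $\gamma\in[\delta,\beta)$ and $\eta<\delta$ with
$$\rho(\alpha,\beta)\ge1+\rho(\alpha,\gamma)\quad\text{for all }\alpha\text{ with }\eta<\alpha<\delta. \tag{7}$$
Let $\beta=\beta_0>\dots>\beta_m=\delta$ be the walk from $\beta$ to $\delta$; here $m\ge1$. Let $j$ be the least number such that $j=m$ or $\sup(C_{\beta_j}\cap\delta)=\delta$. As $m\ge1$ and $\delta\notin B_\beta$, we have $j\ge1$. Put $\gamma=\beta_j$, so $\delta\le\gamma<\beta$, and
$$\eta=\max_{i<j}\sup(C_{\beta_i}\cap\delta)<\delta\qquad(\sup\emptyset=0).$$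
Let $\eta<\alpha<\delta$ and $i<j$. Every element of $C_{\beta_i}\cap\delta$ is at most $\eta$, so $C_{\beta_i}\cap[\alpha,\delta)=\emptyset$ and
$$\min(C_{\beta_i}\setminus\alpha)=\min(C_{\beta_i}\setminus\delta)=\beta_{i+1}.$$
So the walk from $\beta$ to $\alpha$ starts with $\beta_0,\dots,\beta_j=\gamma$ and then continues as the walk from $\gamma$ to $\alpha$. Hence $\rho(\alpha,\beta)=j+\rho(\alpha,\gamma)$, which gives (7).

**Step 4: the induction.** To prove (5) by induction on $n$ we need two families, because the induction replaces one of them. Let $Q(n)$ be the statement: *for all families $\mathcal A,\mathcal B$ of $\lambda$ pairwise disjoint nonempty countable subsets of $\lambda$ there are $a\in\mathcal A$ and $b\in\mathcal B$ such that $\alpha<\beta$ and $\rho(\alpha,\beta)\ge n$ for all $\alpha\in a$, $\beta\in b$.* With $\mathcal A=\mathcal B$ this yields (5); note that $a\ne b$ since $\alpha<\beta$ throughout.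

*$Q(0)$.* Take any $a\in\mathcal A$. Then $\sup a<\lambda$, and at most $\kappa$ members of the disjoint family $\mathcal B$ meet $\sup a+1$. Choose $b\in\mathcal B$ disjoint from $\sup a+1$.

*$Q(n)\Rightarrow Q(n+1)$.* Let $\mathcal A,\mathcal B$ be given. Let $S_0$ be the set of $\delta\in S$ for which there is $b\in\mathcal B$ with $\min b>\delta$ and $\delta\notin\bigcup_{\beta\in b}B_\beta$.

First, $|S\setminus S_0|<\kappa$. Otherwise take $E\subseteq S\setminus S_0$ with $|E|=\kappa$. As $\sup E<\lambda$, there is $b\in\mathcal B$ with $\min b>\sup E$. No $\delta\in E$ is in $S_0$, so $E\subseteq\bigcup_{\beta\in b}B_\beta$. This is a countable union of sets of size less than $\kappa$ by (6), and $\mathrm{cf}(\kappa)>\omega$, so it has size less than $\kappa$, a contradiction. Hence $S\setminus S_0$ is bounded in $\lambda$, and $S_0$ is stationary.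

For $\delta\in S_0$ fix such a $b$ and call it $b_\delta$. For $\beta\in b_\delta$ let $\gamma(\delta,\beta)$ and $\eta(\delta,\beta)$ be given by Step 3. Since $b_\delta$ is countable and $\mathrm{cf}(\delta)>\omega$, we have $\eta_\delta=\sup_{\beta\in b_\delta}\eta(\delta,\beta)<\delta$. By Fodor's lemma there are a stationary $S_1\subseteq S_0$ and a fixed $\eta$ with $\eta_\delta=\eta$ for all $\delta\in S_1$.

Put $d_\delta=\{\delta\}\cup\{\gamma(\delta,\beta):\beta\in b_\delta\}$, a countable subset of $[\delta,\lambda)$. Choose by recursion $S_2\subseteq S_1$ of size $\lambda$ such that $\sup d_\delta<\delta'$ whenever $\delta<\delta'$ are in $S_2$. Then $\{d_\delta:\delta\in S_2\}$ is a family of $\lambda$ pairwise disjoint nonempty countable sets. Let $\mathcal A'=\{a\in\mathcal A:\min a>\eta\}$. At most $\kappa$ members of $\mathcal A$ meet $\eta+1$, so $|\mathcal A'|=\lambda$.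

Apply $Q(n)$ to $\mathcal A'$ and $\{d_\delta:\delta\in S_2\}$. We get $a\in\mathcal A'$ and $\delta\in S_2$ such that, for all $\alpha\in a$ and $\beta\in b_\delta$, we have $\alpha<\delta$ (as $\delta\in d_\delta$) and $\rho(\alpha,\gamma(\delta,\beta))\ge n$. Also $\alpha>\eta\ge\eta(\delta,\beta)$. By (7), $\rho(\alpha,\beta)\ge n+1$, and $\alpha<\delta<\beta$. So $a$ and $b_\delta$ are as required. $\square$

## 6. A space built in $\omega$ levels

Fix $\rho$ as in Lemma 1 and partition $\lambda=\bigsqcup_{i<\omega}\Lambda_i$ with $|\Lambda_i|=\lambda$. The points of $X$ will be ordinals below $\lambda$, so that $\rho$ makes sense on them. Put $L_0=\Lambda_0$. By recursion on $i$ we define levels $L_i\subseteq\Lambda_i$, with $X_i=L_0\cup\dots\cup L_i$, and the following objects, each stage extending the previous one: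

- for each $q\in L_{i+1}$ a sequence $s^q=(s^q_k)_{k<\omega}$ of distinct points of $L_i$, which is to converge to $q$;
- for each $x\in X_i$ sets $W_n(x)$ $(n<\omega)$, which will be open neighborhoods of $x$, and a countable set $T(x)$, which collects everything $x$ was built from;
- a map $c:[X_i]^2\to\omega$, a corrected version of $\rho$. The correction is needed because the place of a point in a sequence prescribes a color for pairs such as $\{q,s^q_k\}$, on which $\rho$ was defined beforehand.

**Definition ($n$-clique).** A set $A\subseteq X_i$ is an $n$-clique if $c(y,z)\ge n$ for all distinct $y,z\in A$.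

The inductive hypotheses are:

- (H1) For $x\in L_j$, $j\le i$: $T(x)\subseteq X_j$ is countable; $T(x)\cap L_j=\{x\}$; $y\in T(x)$ implies $T(y)\subseteq T(x)$; $x\in W_{n+1}(x)\subseteq W_n(x)\subseteq T(x)$ for all $n$; and $\bigcap_nW_n(x)=\{x\}$.
- (H2) Each $W_n(x)$ is an $n$-clique.
- (H3) If $c(x,y)\ne\rho(x,y)$, then $x\in T(y)$ or $y\in T(x)$.

**Stage $0$.** Put $W_n(x)=T(x)=\{x\}$ for $x\in L_0$, and $c=\rho$ on $[L_0]^2$. The hypotheses hold trivially.

**Definition (admissible sequence).** A sequence $s=(s_k)_{k<\omega}$ of distinct points of $L_i$ is admissible if, with $V_n(s)=\bigcup_{k\ge n}W_k(s_k)$,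

- (a) $V_n(s)$ is an $n$-clique for every $n$, and
- (b) $\bigcap_nV_n(s)=\emptyset$.

*Example.* For $i=0$ we have $V_n(s)=\{s_k:k\ge n\}$. Then (b) is automatic, and (a) says that $\rho(s_k,s_l)\ge k$ for $k<l$. These are the good sequences of Section 4.

**Stage $i+1$.** The purpose of this stage is to give a limit to as many admissible sequences in $L_i$ as possible while keeping limits apart. By Zorn's lemma let $\mathcal F$ be a maximal family of admissible sequences in $L_i$ such that distinct members have ranges with finite intersection. As $|\mathcal F|\le\lambda^\omega=\lambda$, we can index $\mathcal F=\{s^q:q\in L_{i+1}\}$ bijectively with some $L_{i+1}\subseteq\Lambda_{i+1}$. For $q\in L_{i+1}$ put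
$$W_n(q)=\{q\}\cup V_n(s^q),\qquad T(q)=\{q\}\cup\bigcup_kT(s^q_k).$$
The sets $V_n(s^q)$ decrease with $n$. For $x\in X_i$ put
$$c(q,x)=\max\{n:x\in V_n(s^q)\}\ \text{ if }x\in V_0(s^q),\qquad c(q,x)=\rho(q,x)\ \text{ otherwise};$$
the maximum exists by (b). For distinct $q,q'\in L_{i+1}$ put $c(q,q')=\rho(q,q')$. For $i=0$ this gives $W_n(q)=\{q\}\cup\{s^q_k:k\ge n\}$ and $c(q,s^q_k)=k$.

**The hypotheses survive.** Only new points need checking.

For (H1), let $q\in L_{i+1}$. The set $T(q)$ is a countable union of countable sets, and each $T(s^q_k)\subseteq X_i$, so $T(q)\subseteq X_{i+1}$ and $T(q)\cap L_{i+1}=\{q\}$. If $y\in T(q)$ and $y\ne q$, then $y\in T(s^q_k)$ for some $k$, so $T(y)\subseteq T(s^q_k)\subseteq T(q)$. Clearly $q\in W_{n+1}(q)\subseteq W_n(q)$, and $W_n(q)\subseteq T(q)$ since $W_k(s^q_k)\subseteq T(s^q_k)$. Finally $\bigcap_nW_n(q)=\{q\}\cup\bigcap_nV_n(s^q)=\{q\}$ by (b).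

For (H2), two distinct points of $V_n(s^q)$ have color at least $n$ by (a), and $c(q,x)\ge n$ for $x\in V_n(s^q)$ by the definition of $c(q,x)$.

For (H3), $c(q,x)\ne\rho(q,x)$ happens only if $x\in V_0(s^q)\subseteq T(q)$, and colors within $L_{i+1}$ agree with $\rho$.

**The topology.** Let $X=\bigcup_iX_i\subseteq\lambda$. Declare $V\subseteq X$ open if and only if for every $q\in V\setminus L_0$ all but finitely many terms of $s^q$ lie in $V$. Clearly $\emptyset$ and $X$ are open, and arbitrary unions and finite intersections of open sets are open. Each $X_i$ is open, since $s^q$ runs in the level just below $q$. As $L_0\subseteq X\subseteq\lambda$, we have $|X|=\lambda$.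

**Each $W_n(x)$ is open.** We need this for the diagonal; it is proved by induction on the level of $x$. For $x\in L_0$, $\{x\}$ is open because the condition is empty. Let $q\in L_{i+1}$. The set $V_n(s^q)$ is a union of sets $W_k(s^q_k)$, open by induction. For the remaining point $q$ of $W_n(q)$, the terms $s^q_k$ with $k\ge n$ satisfy $s^q_k\in W_k(s^q_k)\subseteq W_n(q)$. So $W_n(q)$ is open.

## 7. The diagonal is a $G_\delta$, and points are separated

**The diagonal.** Let $G_n=\bigcup_{x\in X}W_n(x)\times W_n(x)$. This is an open subset of $X^2$ containing the diagonal, since $x\in W_n(x)$. Let $y\ne z$ and $n>c(y,z)$. By (H2) no $W_n(x)$ contains both $y$ and $z$, so $(y,z)\notin G_n$. Hence $\bigcap_nG_n=\Delta_X$. Once $X$ is known to be Hausdorff, hence $T_1$, this says $\Delta(X)=\aleph_0$.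

For the Hausdorff property we separate whole countable sets at once, since the induction passes from points to the sequences below them.

**Lemma 2.** Disjoint countable sets $E,F\subseteq L_i$ have disjoint open neighborhoods contained in $X_i$.

*Proof.* Induction on $i$. For $i=0$ the sets $E,F$ are open. Let $E,F\subseteq L_{i+1}$. Enumerate $E\cup F=\{q_0,q_1,\dots\}$ without repetition and let
$$r_k=\mathrm{ran}(s^{q_k})\setminus\bigcup_{l<k}\mathrm{ran}(s^{q_l}).$$
Ranges of different $s^q$ in the family of this level meet in finite sets, so $r_k$ is cofinite in $\mathrm{ran}(s^{q_k})$; and the $r_k$ are pairwise disjoint. So $E^*=\bigcup\{r_k:q_k\in E\}$ and $F^*=\bigcup\{r_k:q_k\in F\}$ are disjoint countable subsets of $L_i$. By induction take disjoint open $O_{E^*}\supseteq E^*$ and $O_{F^*}\supseteq F^*$ inside $X_i$. The set $E\cup O_{E^*}$ is open, because for $q_k\in E$ all but finitely many terms of $s^{q_k}$ lie in $r_k\subseteq O_{E^*}$. Likewise $F\cup O_{F^*}$ is open. They are disjoint, since $E\cap F=\emptyset$, $O_{E^*}\cap O_{F^*}=\emptyset$, and $E,F\subseteq L_{i+1}$ are disjoint from $X_i$. Both are contained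 in $X_{i+1}$. $\square$

**$X$ is Hausdorff.** Let $x\ne y$. If they are in the same level, apply Lemma 2 to $\{x\}$ and $\{y\}$. Otherwise let $x\in L_i$, $y\in L_j$ with $i<j$. Put $Y_j=\{y\}$ and $Y_l=\bigcup_{q\in Y_{l+1}}\mathrm{ran}(s^q)\subseteq L_l$ for $l=j-1,\dots,i$. These sets are countable. By Lemma 2 take disjoint open sets $O\ni x$ and $O'\supseteq Y_i\setminus\{x\}$ inside $X_i$. Consider
$$O'\cup Y_{i+1}\cup\dots\cup Y_j.$$
It contains $y$. It is open: for $q\in Y_{i+1}$ the terms of $s^q$ lie in $Y_i$, at most one of them equals $x$, and the others lie in $O'$; for $q\in Y_{l+1}$ with $l\ge i+1$ all terms of $s^q$ lie in $Y_l$. It is disjoint from $O$, since $O\cap O'=\emptyset$, $O\subseteq X_i$, and $Y_l\subseteq L_l$ for $l>i$.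

## 8. Every set of $\lambda$ points accumulates

It remains to prove $e(X)\le\kappa$. It suffices that every $D\subseteq X$ with $|D|=\lambda$ has an accumulation point, for then no closed discrete set has size $\lambda$ or more. Since $\lambda$ is regular and uncountable and $X=\bigcup_{i<\omega}L_i$, some $D\cap L_i$ has size $\lambda$, and an accumulation point of $D\cap L_i$ is one of $D$. So let $D\subseteq L_i$.

**Lemma 3.** Let $D\subseteq L_i$ with $|D|=\lambda$. There is an admissible sequence in $L_i$ consisting of points of $D$.

*Proof.* We recall the $\Delta$-system lemma: if $\lambda$ is regular and $\theta^\omega<\lambda$ for all $\theta<\lambda$, then every family of $\lambda$ distinct countable sets has a subfamily of size $\lambda$ in which any two distinct members have the same intersection $R$, the root.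

**Step 1: make the blocks uniform.** The blocks are the sets $T(p)$, $p\in D$. They may overlap, and here we control the overlap. They are countable, and distinct because $T(p)\cap L_i=\{p\}$ by (H1). So we may shrink $D$, keeping size $\lambda$, so that $T(p)\cap T(q)=R$ for all distinct $p,q\in D$. For distinct $p,q\in D$ we have $p\notin T(q)$; hence $p\notin R$ for every $p\in D$.

The set $R$ is countable, so $R\times\omega$ has at most $2^\omega\le\kappa<\lambda$ subsets. Shrinking $D$ again, we may assume that the set $\{(x,n):x\in R\cap W_n(p)\}$ does not depend on $p\in D$: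
$$\text{for } x\in R,\ n<\omega,\ p,q\in D:\qquad x\in W_n(p)\iff x\in W_n(q). \tag{8}$$

**Step 2: off the root, $c$ is $\rho$.** Lemma 1 speaks about $\rho$, but cliques are defined by $c$. We claim that for distinct $p,q\in D$,
$$c(x,y)=\rho(x,y)\quad\text{for all } x\in T(p)\setminus R,\ y\in T(q)\setminus R. \tag{9}$$
Here $x\ne y$, since $T(p)\cap T(q)=R$. If $c(x,y)\ne\rho(x,y)$, then by (H3) $y\in T(x)$ or $x\in T(y)$. In the first case $y\in T(x)\subseteq T(p)$ by (H1), so $y\in T(p)\cap T(q)=R$, a contradiction. In the second case $x\in T(y)\subseteq T(q)$, so $x\in R$, a contradiction.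

**Step 3: good pairs, and many of them.** Call a pair of distinct $p,q\in D$ *$k$-good* if $\rho(x,y)\ge k$ for all $x\in T(p)\setminus R$ and $y\in T(q)\setminus R$. The sets $T(p)\setminus R$ are pairwise disjoint and countable, and nonempty because they contain $p$. So by (5) every $D''\subseteq D$ of size $\lambda$ contains a $k$-good pair. As in Section 4, this improves to:
$$\begin{gathered}\text{for every } D''\subseteq D \text{ of size } \lambda \text{ and every } k,\text{ some } p\in D''\\ \text{forms } k\text{-good pairs with } \lambda \text{ many } q\in D''.\end{gathered} \tag{10}$$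
Otherwise every $p\in D''$ has at most $\kappa$ such partners in $D''$. By recursion of length $\lambda$ we choose points of $D''$, each time avoiding the at most $\kappa$ points chosen before and their at most $\kappa$ partners. This gives $\lambda$ points, no two forming a $k$-good pair, a contradiction.

**Step 4: the sequence.** Let $D_0=D$. By (10) choose successively $p_k\in D_k$ such that $D_{k+1}=\{q\in D_k:\{p_k,q\}\text{ is }k\text{-good}\}$ has size $\lambda$. If $k<l$, then $p_l\in D_l\subseteq D_{k+1}$, so $p_k,p_l$ are distinct and form a $k$-good pair. We check that $s=(p_k)_k$ is admissible.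

**Step 5: condition (a).** Given two distinct points of $V_n(s)$, name them so that $x\in W_k(p_k)$, $y\in W_l(p_l)$ and $n\le k\le l$. We show $c(x,y)\ge k\ge n$.

- If $k=l$, both points lie in $W_k(p_k)$, a $k$-clique by (H2). From now on $k<l$.
- If $x,y\notin R$, then $x\in T(p_k)\setminus R$ and $y\in T(p_l)\setminus R$, so $c(x,y)=\rho(x,y)\ge k$ by (9) and goodness.
- If $x\in R$, then by (8) $x\in W_k(p_l)$, and $y\in W_l(p_l)\subseteq W_k(p_l)$. So $c(x,y)\ge k$ by (H2) for $W_k(p_l)$.
- If $y\in R$, then by (8) $y\in W_l(p_k)\subseteq W_k(p_k)$, and $x\in W_k(p_k)$. So $c(x,y)\ge k$ by (H2) for $W_k(p_k)$.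

The last two cases are the reason for (8): a point of the root is moved into a neighborhood that already contains the other point.

**Step 6: condition (b).** Suppose $x\in\bigcap_nV_n(s)$. Then $x\in W_k(p_k)$ for infinitely many $k$, so $x$ lies in two different sets $T(p_k)$, whence $x\in R$. By (8) $x\in W_k(p_0)$ for infinitely many $k$. As the sets $W_k(p_0)$ decrease, $x\in\bigcap_kW_k(p_0)=\{p_0\}$ by (H1). So $p_0=x\in R$, contradicting $p_0\notin R$. Hence $\bigcap_nV_n(s)=\emptyset$. $\square$

**End of the proof of Theorem 1.** Let $D\subseteq L_i$ have size $\lambda$ and let $s$ be as in Lemma 3. By maximality of the family $\mathcal F$ chosen at stage $i+1$, there is $q\in L_{i+1}$ such that $\mathrm{ran}(s^q)\cap\mathrm{ran}(s)$ is infinite (possibly $s^q=s$). Every open set containing $q$ contains all but finitely many of the distinct points $s^q_k$, hence infinitely many points of $D$. So $q$ is an accumulation point of $D$. Therefore $e(X)\le\kappa$. With $|X|=\lambda=\kappa^+$ and Section 7, Theorem 1 is proved, and (1) fails in ZFC. $\blacksquare$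

## 9. Other values of $\Delta$, and the exact picture under GCH

In this section $\kappa$ and $\tau$ are arbitrary infinite cardinals.

**Theorem 3.** Let $\kappa,\tau$ be infinite cardinals.

(i) If $\kappa^\tau=\kappa$, there is a Hausdorff space $Z$ with $\Delta(Z)=\tau$, $e(Z)=\kappa$ and $|Z|=\kappa^+=\big(e(Z)^{\Delta(Z)}\big)^+$.

(ii) If $2^{\kappa\tau}\le\kappa^\tau$ (in particular if $\kappa\le\tau$), then every $T_1$ space with $e(X)=\kappa$, $\Delta(X)=\tau$ satisfies $|X|\le e(X)^{\Delta(X)}$.

(iii) Under GCH: the inequality $|X|\le e(X)^{\Delta(X)}$ holds for all $T_1$ (equivalently, for all Hausdorff) spaces with $e(X)=\kappa$ and $\Delta(X)=\tau$ if and only if $\mathrm{cf}(\kappa)\le\tau$. When $\mathrm{cf}(\kappa)>\tau$, the Ginsburg–Woods bound $2^{e\Delta}=\kappa^+$ is attained by a Hausdorff space.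

*Proof.* **Part (i).** We adjust $e$ and $\Delta$ by adding summands. From $\kappa^\tau=\kappa$ we get $\kappa\le\kappa^\omega\le\kappa^\tau=\kappa$, so $\kappa^\omega=\kappa$, and $\kappa=\kappa^\tau\ge2^\tau>\tau$. Let $X$ be the space of Theorem 1, $D(\kappa)$ the discrete space of size $\kappa$, and
$$Z=X\oplus D(\kappa)\oplus A(\tau).$$
It is Hausdorff. In a sum of finitely many spaces, $e$ and $\Delta$ are the maxima of the values on the summands. For $e$: a closed discrete set in the sum is a union of closed discrete sets in the summands, and closed discrete sets of summands remain so. For $\Delta$, the inequality $\le$ follows by taking unions of corresponding open subsets of the squares of the summands (repeating sets so that the index sets agree), and $\ge$ by restricting to each summand. By the example in Section 1, $e(A(\tau))=\aleph_0$ and $\Delta(A(\tau))=\tau$. So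
$$e(Z)=\max\{e(X),\kappa,\aleph_0\}=\kappa,\qquad\Delta(Z)=\max\{\aleph_0,\aleph_0,\tau\}=\tau,$$
and $|Z|=\kappa^++\kappa+\tau=\kappa^+$, where $e(Z)^{\Delta(Z)}=\kappa^\tau=\kappa$.

**Part (ii).** By (2), $|X|\le2^{\kappa\tau}\le\kappa^\tau$. If $\kappa\le\tau$, then $2^{\kappa\tau}=2^\tau\le\kappa^\tau$ (and $\kappa^\tau\le(2^\kappa)^\tau=2^\tau$, so there is equality).

**Part (iii).** Assume GCH. There are three cases.

If $\kappa\le\tau$, then $\mathrm{cf}(\kappa)\le\tau$ and (ii) applies.

If $\mathrm{cf}(\kappa)\le\tau<\kappa$, then $\kappa<\kappa^{\mathrm{cf}(\kappa)}\le\kappa^\tau\le2^{\kappa}=\kappa^+$ by König's theorem and GCH. So $\kappa^\tau=\kappa^+=2^\kappa=2^{\kappa\tau}$, and (ii) applies.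

If $\mathrm{cf}(\kappa)>\tau$, then $\kappa>\tau$, and every map $\tau\to\kappa$ is bounded. For $\alpha<\kappa$ there are at most $2^{|\alpha|\cdot\tau}$ maps $\tau\to\alpha$ if $\alpha$ is infinite, and at most $2^\tau$ if $\alpha$ is finite; by GCH both numbers are at most $(\max\{|\alpha|,\tau\})^+\le\kappa$. So $\kappa^\tau\le\kappa\cdot\kappa=\kappa$, that is, $\kappa^\tau=\kappa$. Now (i) gives a Hausdorff space with $e=\kappa$, $\Delta=\tau$ and size $\kappa^+>\kappa^\tau$. Here $2^{\kappa\tau}=2^\kappa=\kappa^+$, so the bound (2) is attained.

In the first two cases the inequality holds for all $T_1$ spaces with these invariants, hence for all Hausdorff ones; in the third it fails already for a Hausdorff space. This gives the equivalence, in both versions. $\square$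

Without GCH, the pairs $(\kappa,\tau)$ with $\tau<\kappa$ and $\kappa<\kappa^\tau<2^\kappa$ are covered neither by part (i) nor by part (ii). This does not affect the failure of (1), which Theorem 1 gives in ZFC.
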